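# Elementary amenable groups acting strongly transitively on ordered sets

## 1. Chains, strong transitivity, amenability, orders on groups

A *chain* is a totally ordered set. Groups are discrete and act on the left.

**Definition (order-preserving action).** An action of a group $G$ on a chain $X$ is order preserving if $x<y$ implies $gx<gy$ for all $g\in G$ and $x,y\in X$.

Example: $\mathbb Z$ acts on the chain $\mathbb Z$ by translations. On a finite chain, by contrast, the only order-preserving permutation is the identity.

We use one fact constantly. If $g$ preserves order, $E,F\subset X$ are finite and $g(E)=F$, then $g$ carries the smallest point of $E$ to the smallest point of $F$, the second smallest to the second smallest, and so on. So $g|_E$ is the unique order isomorphism $E\to F$.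

**Definition (strongly transitive action).** An action of $G$ on a set $X$ is strongly transitive if for every pair of finite subsets $E,F\subset X$ with $|E|=|F|$ there is $g\in G$ with $g(E)=F$.

Example: let $G$ be the group of piecewise linear homeomorphisms of $\mathbb R$ with finitely many breakpoints, with rational breakpoints and positive rational slopes, and mapping $\mathbb Q$ onto $\mathbb Q$. It is countable and preserves the order of $\mathbb Q$. Given $E=\{x_1<\dots<x_n\}$ and $F=\{y_1<\dots<y_n\}$ in $\mathbb Q$, interpolate linearly between the pairs $(x_i,y_i)$ and use slope $1$ to the left of $x_1$ and to the right of $x_n$. This is an element of $G$ carrying $E$ to $F$. So $G$ is strongly transitive on $\mathbb Q$. Strong transitivity by itself is therefore easy to get, but nothing in this definition of $G$ supplies amenability.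

**Definition (amenable group).** A group $G$ is amenable if there is a finitely additive probability measure on the set of all subsets of $G$ that is invariant under left translation.

We use these textbook facts (von Neumann, Day): abelian groups and finite groups are amenable, and amenability passes to subgroups, quotients, extensions and directed unions.

**Definition (elementary amenable group).** The class $EG$ of elementary amenable groups is the smallest class of groups that contains the finite groups and the abelian groups and is closed under subgroups, quotients, extensions and directed unions. All its members are amenable (Day).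

Example: the group $\mathbb Q\rtimes\mathbb Q_{>0}$ of maps $x\mapsto qx+r$ with $q,r\in\mathbb Q$, $q>0$, is an extension of an abelian group by an abelian group, so it is in $EG$.

**Definition (locally nilpotent group).** A group is locally nilpotent if each of its finitely generated subgroups is nilpotent.

Example: the upper unitriangular integer matrices with rows and columns indexed by $\{1,2,3,\dots\}$ that differ from the identity in finitely many entries. Any finitely many of them lie in a group of $n\times n$ unitriangular matrices, which is nilpotent.

A nilpotent group is built from abelian groups by finitely many extensions. A locally nilpotent group is the directed union of its finitely generated subgroups. Hence locally nilpotent groups are in $EG$.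

**Definition (left order, bi-order).** A left order on a group $G$ is a total order with $x<y\Rightarrow zx<zy$ for all $x,y,z$. It is a bi-order if also $x<y\Rightarrow xz<yz$. A group with such an order is called left-orderable, respectively bi-orderable.

A left order is the same as a positive cone $\{g:g>1\}$, that is, a subset $P$ with $PP\subset P$ such that $G$ is the disjoint union of $P$, $P^{-1}$ and $\{1\}$. The order is recovered by $x<y\iff x^{-1}y\in P$. It is a bi-order exactly when $P$ is invariant under conjugation.

Example: in the group $\langle a,b: bab^{-1}=a^{-1}\rangle$ every element is uniquely $a^ib^j$. Call it positive if $j>0$, or if $j=0$ and $i>0$. Since $(a^ib^j)(a^kb^l)=a^{i\pm k}b^{j+l}$, with sign $+$ when $j=0$, products of positive elements are positive, and we get a left order. There is no bi-order, because conjugation by $b$ would carry a positive one of $a,a^{-1}$ to the other.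

Here is the question, from Kate Juschenko, "Liouville property of strongly transitive actions", arXiv:1806.02753 (2018).

**Conjecture.** There exists an amenable group that acts strongly transitively on a totally ordered set $X$ in an order-preserving way. Here the group is countable and discrete, and $X$ has at least two elements, which excludes the trivial one-point case.

We prove that the conjecture is true.

## 2. Sets of size one and two by hand

*Finite $X$.* If $2\le|X|<\infty$, an order-preserving action is trivial, so it does not even move one point to another. Hence $X$ must be infinite.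

*Size one.* The group $\mathbb Z$ acting on $\mathbb Z$ moves any point to any point. It fails on pairs, since translations preserve differences: $\{0,1\}$ cannot go to $\{0,2\}$.

*Size two.* The group $\mathbb Q\rtimes\mathbb Q_{>0}$ acts on $\mathbb Q$ preserving the order. For $a<b$ and $c<d$, the map $x\mapsto c+\frac{d-c}{b-a}(x-a)$ carries $\{a,b\}$ to $\{c,d\}$. So an elementary amenable group can handle all sets of size at most $2$.

*Size three.* The same group fails here. A map carrying $\{0,1,2\}$ to $\{0,1,3\}$ would fix $0$ and $1$, and an affine map fixing two points is the identity.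

One could look for larger solvable groups of the same kind. Theorem 3 below shows that no virtually solvable group and no locally nilpotent group will ever do. The amenable group has to be assembled by an infinite process.

## 3. The ordered group $A(X)$ and its unitriangular automorphisms

Let a group $S$ act order-preservingly on a chain $X\ne\emptyset$. We manufacture a larger group $\Phi(S)$ acting on a larger chain $A(X)$.

**Definition (the chain $A(X)$).** Let $A=A(X)=\bigoplus_{x\in X}\mathbb Z\delta_x$. For $0\neq v\in A$, the leading index of $v$ is the largest $x$ with nonzero coefficient in $v$, and that coefficient is the leading coefficient. Put $v>0$ iff the leading coefficient is positive, and $v<w$ iff $w-v>0$.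

The sum of two positive elements is positive, and for $v\ne0$ exactly one of $v,-v$ is positive. So this is a translation-invariant total order on $A$. If $x<y$, then $\delta_y-\delta_x$ has leading index $y$ and leading coefficient $1$, so $\delta_x<\delta_y$. Thus $\delta:X\to A$, $x\mapsto\delta_x$, is an order embedding.

Example: for $X=\{*\}$ we get $A=\mathbb Z\delta_*\cong\mathbb Z$ with its usual order. For $X=\mathbb Z$, write $q^n$ for $\delta_n$. Then $A(\mathbb Z)=\mathbb Z[q,q^{-1}]$, and a Laurent polynomial is positive iff the coefficient of its highest power is positive.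

**Definition (the group $U(X)$).** For $y>z$ in $X$ let $T_{y,z}\in\mathrm{Aut}(A)$ be given by
$$T_{y,z}\delta_y=\delta_y+\delta_z,\qquad T_{y,z}\delta_x=\delta_x\ (x\ne y).$$
Its inverse sends $\delta_y$ to $\delta_y-\delta_z$ and fixes the other $\delta_x$. Let $U=U(X)=\langle T_{y,z}:y>z\rangle$.

Example: in $\mathbb Z[q,q^{-1}]$, the map $T_{1,0}$ replaces $q$ by $q+1$ in the linear sense: $q^1\mapsto q^1+q^0$, and every other power is fixed. For $X=\{*\}$ there are no pairs $y>z$, and $U=1$.

Write $A_{<y}=\bigoplus_{z<y}\mathbb Z\delta_z$.

**Step 1: $U$ preserves the order of $A$.** We claim $u\delta_x\in\delta_x+A_{<x}$ for all $u\in U$, $x\in X$. This holds for $u=T_{y,z}^{\pm1}$. If it holds for $u$ and $u'$, then each of them maps $A_{<x}$ into itself, because $u\delta_z\in\delta_z+A_{<z}\subset A_{<x}$ for $z<x$. Writing $u\delta_x=\delta_x+l$ with $l\in A_{<x}$, we get $u'u\delta_x=u'\delta_x+u'l\in\delta_x+A_{<x}$. So the claim holds for all products. Consequently, if $v=c\,\delta_x+(\text{element of }A_{<x})$ with $c\neq0$, then $uv$ has the same form with the same $x$ and $c$. Elements of $U$ preserve leading indices and leading coefficients,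 hence positivity, hence the order.

**Step 2: $U$ is locally nilpotent.** This is what will give amenability. Finitely many elements of $U$ lie in a subgroup generated by finitely many $T_{y,z}$. Let $J\subset X$ be the finite set of indices that occur. This subgroup fixes $\delta_x$ for $x\notin J$ and acts on $\mathbb Z^J$ by unitriangular matrices, by Step 1. So it is isomorphic to a group of unitriangular integer matrices of size $|J|$, and is nilpotent.

**Step 3: $S$ acts on everything.** Let $\pi(s)\delta_x=\delta_{sx}$, extended linearly. Since $s$ preserves the order of $X$, the automorphism $\pi(s)$ carries leading indices to leading indices and keeps leading coefficients, so it preserves the order of $A$. Checking on basis elements,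
$$\pi(s)\,T_{y,z}\,\pi(s)^{-1}=T_{sy,sz}.\tag{1}$$
So $S$ acts on $U$ through conjugation by $\pi(s)$.

**Definition (the construction $\Phi$).** Let $\Phi(S)=A\rtimes(U\rtimes S)$, acting on the chain $A$ by
$$(a,u,s)\cdot v=a+u\,\pi(s)v.\tag{2}$$

The product is $(a,u,s)(a',u',s')=\bigl(a+u\pi(s)a',\ u\,\pi(s)u'\pi(s)^{-1},\ ss'\bigr)$, and
$$a+u\pi(s)\bigl(a'+u'\pi(s')v\bigr)=\bigl(a+u\pi(s)a'\bigr)+u\,\pi(s)u'\pi(s)^{-1}\,\pi(ss')v,$$
so (2) is an action. It preserves order, because translations, $U$ and $\pi(S)$ do.

Example: start with $S=1$ and $X=\{*\}$. Then $\Phi(1)=\mathbb Z$ acts on $A=\mathbb Z$ by translations. Apply $\Phi$ again, now to $S=\mathbb Z$ acting on $X=\mathbb Z$. The chain is $\mathbb Z[q,q^{-1}]$, and the group is generated by the translations, the maps $T_{m,n}$ with $m>n$, and multiplication by $q$.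

We need four properties of $\Phi$.

*Extension.* For $s\in S\subset\Phi(S)$ we have $s\cdot\delta_x=\delta_{sx}$. So if $X$ is identified with $\delta(X)\subset A(X)$, the action of $\Phi(S)$ on $A(X)$ extends the action of $S$ on $X$.

*Retraction.* The map $(a,u,s)\mapsto s$ is a homomorphism $\Phi(S)\to S$ that is the identity on $S$. Its kernel is $A\rtimes U$, an extension of an abelian group by a locally nilpotent one, so it is in $EG$.

*Countability.* If $S$ and $X$ are countable, then so are $A$, $U$ and $\Phi(S)$.

*Faithfulness.* If $S$ acts faithfully on $X$, then $\Phi(S)$ acts faithfully on $A$. Suppose $(a,u,s)$ acts trivially. Evaluating at $0$ gives $a=0$. Then $u\,\delta_{sx}=\delta_x$ for each $x$. The left side has leading index $sx$ by Step 1, so $sx=x$ for all $x$ and $s=1$. Then $u$ acts trivially on $A$, so $u=1$.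

## 4. The leading-coefficient obstruction, and how the basis $\delta(X)$ avoids it

In a chain that is an ordered abelian group, translations move any point to any point. To handle sets of size $n$, it is natural to translate the smallest point to $0$ and then move the other $n-1$ points with the stabilizer of $0$, by induction. One might hope that $\Phi$, applied often enough, yields a group that is transitive on the $n$-subsets of its own chain.

This already fails for $n=2$, for every $S$ and $X$. If $g=(a,u,s)$, then
$$gv-gw=u\,\pi(s)(v-w),$$
and $u\pi(s)$ preserves leading coefficients. So the leading coefficient of the difference of two points is an invariant of the action of $\Phi(S)$ on $A(X)$. The pair $\{0,\delta_x\}$ cannot be carried to $\{0,2\delta_x\}$, however large $S$ is.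

The invariant is not visible on $\delta(X)$. Any two points $\delta_x<\delta_y$ have difference $\delta_y-\delta_x$ with leading coefficient $1$. So we should not ask $\Phi(S)$ to move the subsets of $A(X)$. We ask it only to move the subsets of the *old* chain $X$, which have become sets of basis vectors. New subsets wait for the next application of $\Phi$, which makes basis vectors of them in turn.

Let us test this on the pairs $\{0,1\}$ and $\{0,2\}$ in $\mathbb Z$, which $\mathbb Z$ could not match. In $\mathbb Z[q,q^{-1}]$ they become $\{1,q\}$ and $\{1,q^2\}$. Subtract $1$, apply $T_{1,0}$, multiply by $q$, apply $T_{2,0}^{-1}$, add $1$: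
$$\{1,q\}\to\{0,q-1\}\to\{0,q\}\to\{0,q^2\}\to\{0,q^2-1\}\to\{1,q^2\}.$$
Translating the minimum to $0$ damages the other point, turning $q$ into $q-1$, and $T_{1,0}$ repairs it. With the minimum at $0$, which $U$ and $S$ fix, we only need to move the remaining point, and $S$ can do that.

**Key Lemma.** Let $E,F\subset X$ with $|E|=|F|=n\ge1$, and suppose some $s\in S$ satisfies $s(E\setminus\{\min E\})=F\setminus\{\min F\}$. Then some $g\in\Phi(S)$ satisfies $g(\delta(E))=\delta(F)$.

*Proof.* Write $E=\{x_1<\dots<x_n\}$ and $F=\{y_1<\dots<y_n\}$. Since $s$ preserves order, $sx_i=y_i$ for $i\ge2$.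

**Step 1: put $\delta_{x_1}$ at $0$ without moving the other $\delta_{x_i}$.** Let $T_E=\prod_{i\ge2}T_{x_i,x_1}\in U$. These factors are allowed because $x_i>x_1$. They commute, since each adds to one $\delta_{x_i}$ a copy of $\delta_{x_1}$, which all of them fix. So $T_E\delta_{x_1}=\delta_{x_1}$ and $T_E\delta_{x_i}=\delta_{x_i}+\delta_{x_1}$ for $i\ge2$. Let $p_E\in\Phi(S)$ be translation by $-\delta_{x_1}$ followed by $T_E$. Then
$$p_E(\delta_{x_1})=T_E(0)=0,\qquad p_E(\delta_{x_i})=T_E(\delta_{x_i}-\delta_{x_1})=\delta_{x_i}\quad(i\ge2).\tag{3}$$
Define $p_F$ from $F$ in the same way.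

**Step 2: use $s$ on the remaining points.** Put $g=p_F^{-1}\,s\,p_E$. As $s$ acts by the linear map $\pi(s)$, it fixes $0$. By (3), $g$ sends
$$\delta_{x_1}\mapsto0\mapsto0\mapsto\delta_{y_1},\qquad \delta_{x_i}\mapsto\delta_{x_i}\mapsto\delta_{y_i}\mapsto\delta_{y_i}\quad(i\ge2).\qquad\square$$

It matters that the *minimum* goes to $0$. Translating by $-\delta_{x_n}$ would turn $\delta_{x_1}$ (for $n\ge2$) into $\delta_{x_1}-\delta_{x_n}$, with leading index $x_n$ and leading coefficient $-1$. No element of $U$ turns that into $\delta_{x_1}$.

## 5. Iterating $\Phi$: strong transitivity in the union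

**Theorem 1.** Let a group $H$ act order-preservingly on a nonempty chain $X$. Then there are a group $G\supseteq H$, an infinite chain $X_\infty\supseteq X$ (with the induced order on $X$), and an order-preserving strongly transitive action of $G$ on $X_\infty$ extending the action of $H$ on $X$. Moreover:

* there is a retraction $G\to H$ whose kernel is elementary amenable, so $G$ is (elementary) amenable iff $H$ is;
* $G$ and $X_\infty$ are countable if $H$ and $X$ are;
* the $G$-action is faithful if the $H$-action is.

Here a retraction $G\to H$ is a homomorphism that is the identity on $H$. Taking $H=1$ and $X=\{*\}$ gives a countable elementary amenable group acting strongly transitively and order-preservingly on an infinite chain. **This proves the conjecture.**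

*Proof.*

**Step 1: build the union.** Put $(S_0,X_0)=(H,X)$, $S_{k+1}=\Phi(S_k)$, $X_{k+1}=A(X_k)$. Use the inclusions $S_k\subset\Phi(S_k)=S_{k+1}$ and $\delta:X_k\to A(X_k)=X_{k+1}$ to regard $S_k\subset S_{k+1}$ and $X_k\subset X_{k+1}$. Let $G=\bigcup_kS_k$ and $X_\infty=\bigcup_kX_k$. The orders extend one another because $\delta$ is an order embedding. The actions extend one another because $s\cdot\delta_x=\delta_{sx}$. So $G$ acts order-preservingly on the chain $X_\infty$, extending the action of $H$ on $X$. The chain is infinite because $X_1=A(X_0)$ contains $\mathbb Z\delta_x$ for $x\in X_0$.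

**Step 2: each extra point of the set costs one application of $\Phi$.** We claim that for all $n,k\ge0$ and all $n$-subsets $E,F\subset X_k$ there is $g\in S_{k+n}$ with $gE=F$ in $X_{k+n}$. Induct on $n$, for all $k$ simultaneously. For $n=0$ take $g=1$. For $n\ge1$, the claim for $n-1$ applies to the $(n-1)$-subsets $E\setminus\{\min E\}$ and $F\setminus\{\min F\}$ of $X_k$, and gives $s\in S_{k+n-1}$ carrying the first to the second. Now $E,F\subset X_k\subset X_{k+n-1}$, so the Key Lemma applies to the action of $S_{k+n-1}$ on $X_{k+n-1}$. It gives $g\in\Phi(S_{k+n-1})=S_{k+n}$ carrying $\delta(E)$ to $\delta(F)$, which under our identifications says $gE=F$.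

**Step 3: strong transitivity.** Two finite subsets $E,F$ of $X_\infty$ with $|E|=|F|$ lie in a common $X_k$, and Step 2 applies.

**Step 4: the kernel of the retraction.** Composing the retractions $S_{k+1}\to S_k$ gives retractions $r_k:S_k\to H$. Since $S_{k+1}\to S_k$ is the identity on $S_k$, the map $r_{k+1}$ restricts to $r_k$ on $S_k$. So the $r_k$ fit together to a retraction $r:G\to H$, with kernel $\bigcup_kK_k$, where $K_k=\ker r_k$. We have $K_0=1$. The retraction $S_{k+1}\to S_k$ maps $K_{k+1}$ onto $K_k$ (it is the identity on $K_k\subset K_{k+1}$), with kernel $A(X_k)\rtimes U(X_k)\in EG$. So $K_{k+1}$ is an extension of $K_k$ by a group in $EG$, and by induction all $K_k\in EG$. The directed union $\ker r=\bigcup_kK_k$ is then in $EG$. If $H$ is amenable, or elementary amenable, then so is $G$, as an extension of $H$ by $\ker r$. Conversely, both properties pass from $G$ to its subgroup $H$.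

**Step 5: countability and faithfulness.** Both pass through each application of $\Phi$, by Section 3. A countable union of countable sets is countable. If $g\in S_k$ acts trivially on $X_\infty$, it acts trivially on $X_k$, so $g=1$ when $S_k$ is faithful on $X_k$. $\blacksquare$

**Corollary 2.** Every countable left-orderable amenable group embeds in a countable amenable group acting faithfully, order-preservingly and strongly transitively on a countable chain.

*Proof.* Let $H$ be such a group with a left order. Left multiplication is a faithful order-preserving action of $H$ on the countable chain $H$. Apply Theorem 1. $\square$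

## 6. The chain is $\mathbb Q$, and solvable groups are excluded

We now ask which chains and groups can occur. Three more notions enter.

**Definition (group law).** Let $w\ne1$ be an element of a free group $F_m$ on $x_1,\dots,x_m$. A group $G$ satisfies the law $w$ if $w(g_1,\dots,g_m)=1$ for all $g_1,\dots,g_m\in G$.

Example: abelian groups satisfy the law $x_1x_2x_1^{-1}x_2^{-1}$, and a group of order $m$ satisfies $x_1^m$.

**Definition (free subsemigroup of rank 2).** Two elements $f,g$ of a group generate a free subsemigroup of rank $2$ if distinct positive words in $f,g$ (the empty word included) represent distinct elements.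

Example: $f(x)=x/3$ and $g(x)=x/3+2/3$ in $\mathbb Q\rtimes\mathbb Q_{>0}$. The sets $f([0,1])=[0,\frac13]$ and $g([0,1])=[\frac23,1]$ are disjoint proper subsets of $[0,1]$, and Step 2 of the proof below shows that this suffices.

**Definition (growth).** For a group with finite generating set $\Sigma$, let $\gamma(n)$ be the number of elements that are products of at most $n$ elements of $\Sigma\cup\Sigma^{-1}$. The growth is polynomial if $\gamma(n)\le Cn^d+C$ for some constants $C,d$ and all $n$, and subexponential if $\gamma(n)^{1/n}\to1$. Neither property depends on $\Sigma$. A group has locally subexponential growth if all its finitely generated subgroups have subexponential growth.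

Example: $\mathbb Z^d$ has polynomial growth. A group generated by $f,g$ that generate a free subsemigroup of rank 2 has $\gamma(n)\ge2^n$ for $\Sigma=\{f,g\}$, since the $2^n$ positive words of length $n$ are distinct elements.

A subgroup $D\le\mathrm{Aut}(\mathbb Q,<)$ is dense for pointwise convergence, with $\mathbb Q$ discrete, if for every $\alpha\in\mathrm{Aut}(\mathbb Q,<)$ and every finite $E\subset\mathbb Q$ some $d\in D$ agrees with $\alpha$ on $E$. For example, the piecewise linear group of Section 1 is dense: by strong transitivity it has an element carrying $E$ to $\alpha(E)$, and by uniqueness of the order isomorphism that element agrees with $\alpha$ on $E$.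

**Theorem 3.** Let any group $G$ act order-preservingly and strongly transitively on a chain $X$ with $|X|\ge2$.

1. $X$ is dense without endpoints. If $X$ is countable (automatic when $G$ is), then $X\cong\mathbb Q$, and the image of $G$ in $\mathrm{Aut}(\mathbb Q,<)$ is dense for pointwise convergence ($\mathbb Q$ discrete). Conversely, every dense subgroup of $\mathrm{Aut}(\mathbb Q,<)$ is strongly transitive.
2. $G$ contains a free subsemigroup of rank $2$ and satisfies no nontrivial group law. In particular $G$ is not (virtually) solvable, not locally nilpotent, and not of locally subexponential growth.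
3. Every normal subgroup of $G$ acting nontrivially on $X$ is itself strongly transitive.

*Proof.*

**Step 1: the order type of $X$, part 1.** Fix $a<b$ in $X$. Given $x$, choose $g,h\in G$ with $ga=x$ and $hb=x$. Then $gb>ga=x$ and $ha<hb=x$, so $x$ is not an endpoint. In particular $X$ is infinite and there are points $p<q<r$. Given $x<y$, take $g$ with $g\{p,r\}=\{x,y\}$. Then $gp=x$ and $gr=y$, so $x<gq<y$, and $X$ is dense.

If $G$ is countable, then so is $X$, being a single orbit. If $X$ is countable, Cantor's theorem on countable dense chains without endpoints gives $X\cong\mathbb Q$. Let $\alpha\in\mathrm{Aut}(\mathbb Q,<)$ and let $E\subset\mathbb Q$ be finite. Some $g\in G$ has $gE=\alpha(E)$, and $g|_E=\alpha|_E$ since both are the order isomorphism $E\to\alpha(E)$. So the image of $G$ is dense. Conversely, let $D$ be a dense subgroup of $\mathrm{Aut}(\mathbb Q,<)$ and $|E|=|F|<\infty$. The order isomorphism $E\to F$ extends to an automorphism $\alpha$ of $\mathbb Q$, by the piecewise linear interpolation of Section 1. Some $d\in D$ agrees with $\alpha$ on $E$, so $dE=F$.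

**Step 2: a free subsemigroup.** By Step 1 there are points $a<c<d<b$. Choose $f,g\in G$ with $f\{a,b\}=\{a,c\}$ and $g\{a,b\}=\{d,b\}$, and let $I=[a,b]$. Then $f(I)\subset[a,c]$ and $g(I)\subset[d,b]$ are disjoint proper subsets of $I$. Suppose two distinct positive words in $f,g$ represent the same element. Cancel their longest common prefix. If both remaining words are nonempty, their first letters differ. One then maps $I$ into $f(I)$ and the other into $g(I)$, so the images of the nonempty set $I$ are disjoint, a contradiction. Otherwise one remaining word is empty, and a nonempty positive word equals $1$. But it maps $I$ into $f(I)$ or $g(I)$, a proper subset of $I$, while $1$ maps $I$ onto $I$. This is a contradiction.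

**Step 3: no law.** We imitate the free group acting on itself, along one orbit segment. Let $w=a_1\cdots a_l\ne1$ be a reduced word in $F_m$, with letters $a_i\in\{x_j^{\pm1}\}$. Free groups are left-orderable (Magnus), so fix a left order on $F_m$. Put $p_l=1$ and $p_{i-1}=a_ip_i$ for $i=l,\dots,1$, so $p_0=w\ne1$. Since $X$ is infinite, there is an order-preserving injection $\rho:\{p_0,\dots,p_l\}\to X$.

Fix $j$. If $a_i=x_j$, then $p_{i-1}=x_jp_i$. If $a_i=x_j^{-1}$, then $p_i=x_jp_{i-1}$. So the pairs $(p_i,p_{i-1})$ with $a_i=x_j$, together with the pairs $(p_{i-1},p_i)$ with $a_i=x_j^{-1}$, lie in the graph of left multiplication by $x_j$. That map is injective and preserves the left order, so these pairs form a finite order-preserving injective partial map. Transporting by $\rho$ gives an order isomorphism between finite subsets of $X$. By strong transitivity some $g_j\in G$ induces it; if there are no pairs, take $g_j=1$. Read along $w$, this gives $a_i(g_1,\dots,g_m)\rho(p_i)=\rho(p_{i-1})$ for each $i$. Hence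
$$w(g_1,\dots,g_m)\,\rho(1)=\rho(w)\ne\rho(1),$$
and $G$ violates the law $w$.

**Step 4: the consequences in part 2.** A virtually solvable group has a normal solvable subgroup $N$ of some finite index $m$; let $d$ be a number such that the $d$-th derived subgroup of $N$ is trivial. Let $w_0=x_1$, and let $w_{i+1}$ be the commutator of two copies of $w_i$ in disjoint sets of letters. By induction $w_i\neq1$, because nontrivial elements of two different free factors do not commute. The word $w_d(x_1^m,x_2^m,\dots)$ is nontrivial, because the $x_j^m$ freely generate a free group. It is a law of the group, because all $m$-th powers lie in $N$. So a virtually solvable group satisfies a law, and $G$ is not one. Let $f,g$ be as in Step 2. The group $\langle f,g\rangle$ has $\gamma(n)\ge2^n$, so $G$ is not of locally subexponential growth. Finitely generated nilpotent groups have polynomial growth, so $\langle f,g\rangle$ is not nilpotent and $G$ is not locally nilpotent.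

**Step 5: normal subgroups, part 3.** Let $N\lhd G$ act nontrivially. Some $\nu\in N$ and $x\in X$ have $\nu x>x$, after replacing $\nu$ by $\nu^{-1}$ if necessary. For $p<q$ choose $g\in G$ with $g\{x,\nu x\}=\{p,q\}$, so $gx=p$ and $g\nu x=q$. Then $g\nu g^{-1}\in N$ sends $p$ to $q$.

Now let $E,F$ be $n$-subsets, $n\ge1$, with $\max E<\min F$. Since $X$ has no maximum, the previous paragraph gives $m\in N$ with $m(\min E)>\max E$. All of $mE$ lies above $E$, so $E\cup mE$ has $2n$ elements, as does $E\cup F$. Choose $g\in G$ with $g(E\cup mE)=E\cup F$. The lower half goes to the lower half and the upper to the upper, so $gE=E$ and $g(mE)=F$. Then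
$$gmg^{-1}E=gmE=F,\qquad gmg^{-1}\in N.$$
For arbitrary $n$-subsets $E,F$, choose an $n$-subset $F'$ above both. Elements of $N$ carry $E\to F'$ and $F\to F'$; compose the first with the inverse of the second. The case $n=0$ is trivial. $\blacksquare$

## 7. A shift endomorphism and a group with three generators

The group produced from $H=1$ in Theorem 1 is an infinite ascending union. In this section we find an endomorphism that carries one stage to the next, and add it as a new generator. The device is the direct limit of a group along an injective endomorphism. A small example shows what it does.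

Example: for $\varphi:\mathbb Z\to\mathbb Z$, $n\mapsto2n$, the direct limit of $\mathbb Z\xrightarrow{\varphi}\mathbb Z\xrightarrow{\varphi}\cdots$ has elements $[n,i]=[2n,i+1]$. It is $\mathbb Z[\frac12]$, with $[n,i]=n/2^i$. There $\varphi$ becomes the automorphism $\theta$ of multiplication by $2$. The group $\mathbb Z[\frac12]\rtimes_\theta\langle t\rangle$ is generated by $1\in\mathbb Z$ and $t$, although $\mathbb Z[\frac12]$ is not finitely generated.

**Theorem 4.** There is a group $\Gamma$, generated by $3$ elements, elementary amenable and bi-orderable, with a faithful, order-preserving, strongly transitive action on a countable infinite chain (which is $\cong\mathbb Q$, by Theorem 3).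

Throughout, use the construction of Section 5 with $H=S_0=1$ and $X_0=\{*\}$. The action of $G$ on $X_\infty$ is faithful, $G$ and $X_\infty$ are countable, and $G\in EG$.

### 7.1 Functoriality of $\Phi$ and the endomorphism $\varphi$

**Step 1: $\Phi$ acts on equivariant embeddings.** Let $S$ act on $X$ and $R$ on $Y$, order-preservingly. Let $f:X\to Y$ be an order embedding and $f:S\to R$ an injective homomorphism (same letter) with $f(sx)=f(s)f(x)$. We define $\Phi(f)$ on chains and on groups.

* On $A(X)$ let $\delta_x\mapsto\delta_{f(x)}$, extended linearly. This is an injective homomorphism $A(X)\to A(Y)$. It carries leading index $x$ to leading index $f(x)$ with the same coefficient, so it is an order embedding.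
* On $U(X)$, send $u$ to the automorphism of $A(Y)$ that acts on the span of the $\delta_{f(x)}$ as $u$ acts on $A(X)$, and fixes $\delta_y$ for $y\notin f(X)$. This is an injective homomorphism. It sends $T_{y,z}$ to $T_{f(y),f(z)}$, so its image lies in $U(Y)$.
* On $S$ it is $f$.

These fit together to a homomorphism $\Phi(S)\to\Phi(R)$, because they respect the conjugation actions. For $U$ on $A$, we have $\Phi(f)(ua)=\Phi(f)(u)\,\Phi(f)(a)$ by definition. For $S$ on $A$, we have $\Phi(f)(\pi(s)\delta_x)=\delta_{f(sx)}=\delta_{f(s)f(x)}=\pi(f(s))\,\Phi(f)(\delta_x)$. For $S$ on $U$, it suffices to check generators. By (1), $\pi(s)T_{y,z}\pi(s)^{-1}=T_{sy,sz}$ goes to $T_{f(s)f(y),f(s)f(z)}=\pi(f(s))T_{f(y),f(z)}\pi(f(s))^{-1}$. The homomorphism is injective since it is injective on each of the three components. The first two identities also give $\Phi(f)(g\cdot v)=\Phi(f)(g)\cdot\Phi(f)(v)$ for $g\in\Phi(S)$, $v\in A(X)$.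

**Step 2: the endomorphism $\varphi$.** Let $\varphi_0:X_0\to X_1$ be $*\mapsto\delta_*$, with $\varphi_0:S_0=1\to S_1$ trivial, and let $\varphi_{k+1}=\Phi(\varphi_k)$. So $\varphi_k$ maps $X_k\to X_{k+1}$ and $S_k\to S_{k+1}$. On $S_k\subset\Phi(S_k)=S_{k+1}$ the map $\varphi_{k+1}=\Phi(\varphi_k)$ restricts to $\varphi_k$, and on points $\varphi_{k+1}(\delta_x)=\delta_{\varphi_k(x)}$. So the $\varphi_k$ are compatible with the inclusions $S_k\subset S_{k+1}$ and $X_k\subset X_{k+1}$. They define an injective endomorphism $\varphi$ of $G$ and an order embedding $\varphi:X_\infty\to X_\infty$ with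
$$\varphi(gx)=\varphi(g)\varphi(x),\qquad\varphi(S_k)\subset S_{k+1}.$$

As an illustration, $\varphi_1$ sends $n\delta_*\in X_1$ to $n\,\delta_{\delta_*}\in X_2$, while the inclusion $X_1\subset X_2$ sends it to $\delta_{n\delta_*}$. So $\varphi$ is not the identity.

**Step 3: the orbits of two elements.** Let $e_0=*$ and $e_{k+1}=\delta_{e_k}\in X_{k+1}$; these are all the same point of $X_\infty$. For $k\ge1$ let $0_k$ be the zero of $X_k=A(X_{k-1})$. Then $\varphi_k(e_k)=e_{k+1}$, by induction from $\varphi_0(e_0)=e_1$ and $\varphi_{k+1}(\delta_{e_k})=\delta_{\varphi_k(e_k)}$. Also $\varphi_k(0_k)=0_{k+1}$ for $k\ge1$, by linearity. Let $\tau\in S_1$ be translation by $\delta_*$, and let $T=T_{e_1,0_1}\in U(X_1)\subset S_2$; this makes sense since $e_1=\delta_*>0_1$. Applying $\Phi(\varphi_k)$ repeatedly gives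
$$\varphi^j(\tau)=\text{translation by }\delta_{e_j}\in A(X_j)\subset S_{j+1}\ (j\ge0),\qquad \varphi^{k-1}(T)=T_{e_k,0_k}\in U(X_k)\ (k\ge1).\tag{4}$$

### 7.2 The $\varphi$-orbits of $\tau$ and $T$ generate $G$

**Proposition 5.** $P:=\langle\varphi^j(\tau),\varphi^j(T):j\ge0\rangle$ equals $G$.

*Proof.* We show $S_k\subset P$ by induction on $k$. We have $S_0=1$. Also $U(X_0)=1$, so $S_1=A(X_0)=\langle\tau\rangle\subset P$. Let $k\ge1$ and $S_k\subset P$. We must show that $A(X_k)$ and $U(X_k)$ lie in $P$.

**Step 1: $A(X_k)\subset P$.** For $s\in S_k$, conjugating translation by $\delta_x$ by $s$ gives translation by $\delta_{sx}$. The group $S_k$ is transitive on $X_k=A(X_{k-1})$, because it contains the translations of $A(X_{k-1})$. By (4), translation by $\delta_{e_k}$ is in $P$. So $P$ contains translation by every $\delta_x$, $x\in X_k$, and these generate $A(X_k)$.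

**Step 2: a set that records $U(X_k)\cap P$.** Let
$$D=\{v\in A(X_{k-1}): v>0,\ T_{v,0_k}\in P\}.$$
Let $y>z$ in $X_k=A(X_{k-1})$. Translation by $-z$ is in $S_k\subset P$, and by (1) it conjugates $T_{y,z}$ to $T_{y-z,0_k}$. So
$$T_{y,z}\in P\iff y-z\in D,$$
and it suffices to show that $D$ contains all positive elements.

**Step 3: $D$ is closed under addition.** For $y>w>z$ in $X_k$ we have the commutator identity
$$T_{w,z}\,T_{y,w}\,T_{w,z}^{-1}\,T_{y,w}^{-1}=T_{y,z}.\tag{5}$$
To check it, apply the four factors from right to left. On $\delta_y$:
$$\delta_y\mapsto\delta_y-\delta_w\mapsto\delta_y-\delta_w+\delta_z\mapsto\delta_y+\delta_z\mapsto\delta_y+\delta_z.$$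
On $\delta_w$: $\delta_w\mapsto\delta_w\mapsto\delta_w-\delta_z\mapsto\delta_w-\delta_z\mapsto\delta_w$. All other basis elements are fixed by every factor. Now let $v,v'\in D$, and take $y=v+v'$, $w=v'$, $z=0_k$. Then $y-w=v$ and $w-z=v'$ are in $D$, so both $T_{y,w}$ and $T_{w,z}$ are in $P$. By (5), $T_{v+v',0_k}\in P$, that is, $v+v'\in D$.

**Step 4: $D$ is invariant under $U(X_{k-1})$ and $S_{k-1}$.** These are subgroups of $S_k\subset P$ that act linearly on $X_k=A(X_{k-1})$, so they fix $0_k$ and preserve positivity. For $g$ in either of them, $gT_{v,0_k}g^{-1}=T_{gv,0_k}$ by (1).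

**Step 5: $D$ contains all positive elements.** By (4), $T_{e_k,0_k}\in P$, so $e_k=\delta_{e_{k-1}}\in D$. Since $S_{k-1}$ is transitive on $X_{k-1}$ (trivially if $k=1$, by translations if $k\ge2$), Step 4 gives $\delta_x\in D$ for all $x\in X_{k-1}$.

If $v$ has leading index $x$ and leading coefficient $1$, then
$$v=\delta_x+\sum_{z<x}c_z\delta_z=u\,\delta_x,\qquad u=\prod_{z<x}T_{x,z}^{c_z}\in U(X_{k-1}),$$
so $v\in D$ by Step 4. If the leading coefficient is $c\ge2$, then $v=\bigl(v-(c-1)\delta_x\bigr)+(c-1)\delta_x$. The first summand has leading index $x$ and leading coefficient $1$, so it is in $D$. The second is a sum of copies of $\delta_x\in D$. By Step 3, $v\in D$.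

So $D$ is the set of all positive elements, and $U(X_k)\subset P$ by Step 2. Therefore $S_{k+1}=A(X_k)\,U(X_k)\,S_k\subset P$. $\square$

### 7.3 The group $\Gamma$ and its action

**Step 1: pass to the limit, where $\varphi$ is invertible.** Let $\hat X$ and $\hat G$ be the direct limits of $X_\infty\xrightarrow{\varphi}X_\infty\xrightarrow{\varphi}\cdots$ and $G\xrightarrow{\varphi}G\xrightarrow{\varphi}\cdots$. Their elements are $[x,i]=[\varphi(x),i+1]$ and $[g,i]=[\varphi(g),i+1]$. Since $\varphi$ is an order embedding, $\hat X$ is a chain, with $[x,i]<[y,i]$ iff $x<y$. It is countable and infinite. Since $\varphi(gx)=\varphi(g)\varphi(x)$, the formula $[g,i][x,i]=[gx,i]$ defines an order-preserving action of $\hat G$ on $\hat X$. It is faithful: if $[gx,i]=[x,i]$ for all $x$, then $gx=x$ for all $x\in X_\infty$, so $g=1$. It is strongly transitive: two finite subsets of $\hat X$ of equal size come from a common stage $i$, where an element of $G$ carries one to the other.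

**Step 2: the new generator.** The map $t[x,i]=[\varphi(x),i]$ is an order automorphism of $\hat X$ with inverse $[x,i]\mapsto[x,i+1]$, because $[\varphi(x),i+1]=[x,i]$. Likewise $\theta[g,i]=[\varphi(g),i]$ is an automorphism of $\hat G$, and $t([g,i][x,i])=\theta([g,i])\,t[x,i]$. So
$$\Gamma=\hat G\rtimes_\theta\langle t\rangle,\qquad t\text{ of infinite order},$$
acts order-preservingly on $\hat X$. The action is strongly transitive because that of $\hat G$ is.

**Step 3: three generators.** Identify $G$ with $\{[g,0]\}\subset\hat G$. Then $tgt^{-1}=\varphi(g)$ for $g\in G$. Also $[g,i]=\theta^{-i}[g,0]=t^{-i}gt^i$, so $\hat G=\bigcup_it^{-i}Gt^i$. By Proposition 5, $G$ is generated by the elements $t^j\tau t^{-j}$ and $t^jTt^{-j}$, $j\ge0$. Hence $\Gamma=\langle\tau,T,t\rangle$.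

**Step 4: elementary amenability.** $\hat G$ is a directed union of copies of $G\in EG$, so $\hat G\in EG$. Then $\Gamma$ is an extension of $\mathbb Z$ by $\hat G$, so $\Gamma\in EG$.

**Step 5: faithfulness.** Suppose a nontrivial element of $\Gamma$ acts trivially on $\hat X$. Since $\hat G$ is faithful, it is not in $\hat G$. After inverting if necessary, it is $t^mg$ with $m\ge1$ and $g\in\hat G$. Conjugating by $t^i$ gives $t^m\theta^i(g)$, and $\theta^i(g)\in G$ for large $i$. So we may assume $g\in S_K$ for some $K\ge1$. Now $t^m$ and $g^{-1}$ act in the same way on $\hat X$. So for every $s\in G$ the elements $t^mst^{-m}=\varphi^m(s)$ and $g^{-1}sg$ of $\hat G$ act in the same way, and by faithfulness of $\hat G$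
$$\varphi^m(s)=g^{-1}sg\qquad(s\in G).$$
Take $s=\varphi^{K-1}(\tau)$, which is in $S_K$ by (4). The right side lies in $S_K\subset S_{K+m-1}$. The left side is $\varphi^{K+m-1}(\tau)$, a nontrivial element of $A(X_{K+m-1})$ by (4). But $A(X_{K+m-1})\cap S_{K+m-1}=1$ in the semidirect product $S_{K+m}$. This is a contradiction.

### 7.4 A bi-order on $\Gamma$

**Step 1: a bi-order on $U(X)$, invariant under $U$ and $S$.** Let $S$ act order-preservingly on $X$. For $1\ne u\in U(X)$, only finitely many indices $x$ have $u\delta_x\ne\delta_x$. Let $y$ be the least of them, which we call the index of $u$, and put $a(u)=u\delta_y-\delta_y$. By Step 1 of Section 3, $0\neq a(u)\in A_{<y}$, and by the choice of $y$ the element $u$ fixes $A_{<y}$ pointwise. Call $u$ positive iff $a(u)>0$. For example, $T_{y,z}$ has index $y$ and $a(T_{y,z})=\delta_z$, so it is positive. We check the conditions for a bi-order.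

*Inverses.* $u^{-1}$ fixes $A_{<y}$ pointwise, and from $u\delta_y=\delta_y+a(u)$ we get $u^{-1}\delta_y=\delta_y-u^{-1}a(u)=\delta_y-a(u)$. So $u^{-1}$ has index $y$ and $a(u^{-1})=-a(u)$. Exactly one of $u,u^{-1}$ is positive.

*Products.* Let $u,v$ be positive with indices $y,y'$. Both fix every $\delta_z$ with $z<\min(y,y')$.

* If $y<y'$, then $v\delta_y=\delta_y$, so $uv\delta_y=u\delta_y$. Thus $uv$ has index $y$ and $a(uv)=a(u)>0$.
* If $y'<y$, then $v\delta_{y'}\in A_{<y}$ is fixed by $u$, so $uv\delta_{y'}=v\delta_{y'}$. Thus $uv$ has index $y'$ and $a(uv)=a(v)>0$.
* If $y=y'$, then $uv\delta_y=u(\delta_y+a(v))=\delta_y+a(u)+u\,a(v)$, and $a(u)+u\,a(v)>0$ since $u$ preserves order. So $uv$ has index $y$ and is positive.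

*Conjugation by $w\in U$.* Since $w^{-1}$ maps $A_{<y}$ into itself and $u$ fixes it pointwise, $wuw^{-1}$ fixes $A_{<y}$ pointwise. Write $w^{-1}\delta_y=\delta_y+l$ with $l\in A_{<y}$. Then
$$wuw^{-1}\delta_y=w\bigl(\delta_y+l+a(u)\bigr)=\delta_y+w\,a(u).$$
So $wuw^{-1}$ has index $y$ and $a(wuw^{-1})=w\,a(u)$, which is positive iff $a(u)$ is.

*Conjugation by $\pi(s)$.* This replaces the index $y$ by $sy$ and $a(u)$ by $\pi(s)a(u)$, which is positive iff $a(u)$ is.

**Step 2: extending bi-orders.** Let $N\lhd B$, let $N$ have a bi-order invariant under conjugation by $B$, and let $B/N$ be bi-ordered. Declare $b\in B$ positive iff $bN>N$ in $B/N$, or $b\in N$ and $b>1$. For $b\ne1$ exactly one of $b,b^{-1}$ is positive. Let $b,b'$ be positive. If both are in $N$, then $bb'>1$ in $N$. If at least one is not in $N$, then $bb'N>N$. So $bb'$ is positive. Conjugation preserves positivity, because it preserves the order on $B/N$ and the order on $N$. So this is a bi-order on $B$.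

**Step 3: from $S$ to $\Phi(S)$.** Suppose $S$ is bi-ordered. By Step 1, the bi-order on $U$ is invariant under conjugation by $U\rtimes S$, so Step 2 bi-orders $U\rtimes S$. The order on $A$ is invariant under conjugation by $\Phi(S)$: elements of $A$ act trivially on $A$ by conjugation, while $U$ and $\pi(S)$ preserve its order. So Step 2 bi-orders $\Phi(S)=A\rtimes(U\rtimes S)$: compare the $S$-component first, then $U$, then $A$. On the subgroup $S$ this is the given order.

Let $f$ be as in 7.1, Step 1, with $S$ and $R$ bi-ordered and $f:S\to R$ order preserving. Then $\Phi(f)$ preserves the bi-orders. On $S$ this is the assumption, and on $A$ it was shown there. On $U$, the indices moved by $\Phi(f)(u)$ are the images under $f$ of those moved by $u$. So the least one is $f(y)$, and $a(\Phi(f)(u))=\Phi(f)(a(u))$ is positive iff $a(u)$ is.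

**Step 4: conclusion for $\Gamma$.** Start from $S_0=1$. By Step 3 all $S_k$ are bi-ordered, each order extends the previous one, and all $\varphi_k:S_k\to S_{k+1}$ preserve the orders, by induction from the trivial map $\varphi_0$ on groups. So $G$ has a bi-order preserved by $\varphi$. Then $\hat G$ has a bi-order, with $[g,i]>1$ iff $g>1$, and it is invariant under $\theta$. It is therefore invariant under conjugation by $\Gamma=\hat G\rtimes_\theta\langle t\rangle$. Since $\Gamma/\hat G\cong\mathbb Z$ is bi-ordered, Step 2 gives a bi-order on $\Gamma$. Together with 7.3 this proves Theorem 4. $\blacksquare$
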